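\title{Incomplete homogeneous pseudo-Riemannian spaces with irreducible isotropy}

\begin{abstract}
We show that a homogeneous pseudo-Riemannian space with irreducible isotropy need not be geodesically complete. On $\mathsf{SO}_0(6,3)/\mathsf{SO}(3,\mathbb{C})$, of dimension $30$, the isotropy algebra acts irreducibly over $\mathbb{R}$, the invariant metrics form a family parametrized by $\mathbb{C}^*$, all of signature $(15,15)$, and only the multiples of the Killing metric are complete. This space is the first member of an infinite family. We also show that neutral signature is necessary: in every other signature, irreducible isotropy implies completeness.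
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{homogeneous pseudo-Riemannian space} is a connected pseudo-Riemannian manifold $(M,g)$ on which a Lie group $G$ of isometries acts transitively. Then $M=G/H$, where $H$ is the stabilizer of a base point $o\in M$. The isotropy representation $h\mapsto d_oh\in\mathrm{GL}(T_oM)$ has a differential $\mathfrak{h}\to\mathfrak{gl}(T_oM)$ on the Lie algebra $\mathfrak{h}$ of $H$. We call the isotropy \emph{irreducible} if $\mathfrak{h}$ (equivalently, the identity component of $H$) leaves no proper nonzero real subspace of $T_oM$ invariant. The manifold is \emph{complete} if every geodesic of $g$ is defined on all of $\mathbb{R}$. The signature of $g$ is \emph{neutral} if the numbers of positive and of negative squares are equal.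

A homogeneous Riemannian space is complete. The unit sphere of $T_oM$ is compact, so all unit speed geodesics from $o$ exist for some time $\varepsilon>0$; by homogeneity the same $\varepsilon$ serves at every point, and a geodesic can always be continued by $\varepsilon$. For an indefinite metric the level sets of $g_o$ are not compact and the conclusion fails: $\mathsf{SL}(2,\mathbb{R})$ carries incomplete left-invariant Lorentzian metrics (see Example~\ref{ex:sl2}). Completeness does hold under additional hypotheses. Compact homogeneous pseudo-Riemannian manifolds are known to be complete. So are the following spaces. An \emph{almost Hermite--Lorentz space} is a triple $(M,J,g)$, with $J$ an almost complex structure and $g$ a pseudo-Riemannian metric, such that each $(T_xM,J_x,g_x)$ is isomorphic to $(\mathbb{C}^n,-|z_1|^2+|z_2|^2+\dots+|z_n|^2)$. It is homogeneous if a Lie group acts transitively preserving $g$ and $J$, and its isotropy is \emph{$\mathbb{C}$-irreducible} if $\mathfrak{h}$ leaves no proper nonzero $J_o$-invariant subspace of $T_oM$ invariant. It is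 known that every homogeneous almost Hermite--Lorentz space with $\mathbb{C}$-irreducible isotropy, of any dimension, is complete. In this context Kadi, Guediri and Zeghib \cite{KGZ} ask:
\begin{quote}
``Is in general any arbitrary homogeneous pseudo-Riemannian space with irreducible isotropy complete? Perhaps, a hypothesis of weak irreducibility suffices, such as the $\mathbb{C}$-irreducibility here.''
\end{quote}

There is a good reason to expect a positive answer. Suppose that $\mathfrak{g}$ is semisimple and that its Killing form $B$ is nondegenerate on $\mathfrak{h}$. Then $B$ restricted to $\mathfrak{h}^{\perp}\cong T_oM$ defines an invariant metric, the \emph{Killing metric}, whose geodesics through $o$ are orbits of one-parameter subgroups (Lemma~\ref{lem:euler}); it is complete. If irreducibility forced all invariant metrics to be proportional, nothing would be left to prove. It does so when one invariant form is definite: any other one is diagonalizable with respect to it, and its eigenspaces are invariant. But an irreducible real representation may preserve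 a complex structure together with a complex bilinear symmetric form, and then the real and the imaginary part of this form are two invariant metrics that are not proportional. We show that this is the only gap in the argument, and that counterexamples exist in it.

To describe them, let $\mathsf{SO}(n,\mathbb{C})$ act on the real vector space of Hermitian elements of $\mathbb{C}^n\otimes\overline{\mathbb{C}^n}$, that is, on Hermitian $n\times n$ matrices by $X\mapsto OX\bar O^{\mathsf{T}}$. Since $O^{\mathsf{T}}O=\bar O^{\mathsf{T}}\bar O=1$, the action preserves the quadratic form $\mathrm{tr}(XX^{\mathsf{T}})$. For $X=S+iK$ with $S$ real symmetric and $K$ real skew, this form equals $\mathrm{tr}(S^2)+\mathrm{tr}(K^2)$, so it has signature $(p,q)$ with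
\[
p=\frac{n(n+1)}{2},\qquad q=\frac{n(n-1)}{2}.
\]

\begin{theorem}\label{thm:A}
Let $n=3$ or $n\geq 5$, and let $p,q$ be as above. The image $H_n$ of $\mathsf{SO}(n,\mathbb{C})$ under this action is a closed subgroup of $G_n=\mathsf{SO}_0(p,q)$, isomorphic to $\mathsf{SO}(n,\mathbb{C})$ for $n$ odd and to $\mathsf{SO}(n,\mathbb{C})/\{\pm1\}$ for $n$ even. Let $M_n=G_n/H_n$.
\begin{enumerate}
\item[(1)] $G_n$ acts effectively, and the isotropy algebra acts irreducibly over $\mathbb{R}$ on $T_oM_n$.
\item[(2)] The $G_n$-invariant pseudo-Riemannian metrics on $M_n$ form a family $g_\alpha$, $\alpha\in\mathbb{C}^*$, all of neutral signature. For $\alpha\in\mathbb{R}^*$, $g_\alpha$ is a multiple of the metric induced by the Killing form.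
\item[(3)] $g_\alpha$ is complete if and only if $\alpha\in\mathbb{R}$.
\end{enumerate}
\end{theorem}

Thus the answer to the question is negative. For $n=3$ we obtain $\mathsf{SO}_0(6,3)/\mathsf{SO}(3,\mathbb{C})$, of dimension $36-6=30$ and signature $(15,15)$, on which every invariant metric other than the multiples of the Killing metric is incomplete. The space $M_n$ also carries a $G_n$-invariant almost complex structure $J$ (Section~\ref{sec:spaces}). Irreducibility over $\mathbb{R}$ implies $\mathbb{C}$-irreducibility with respect to $J$, so this weaker hypothesis does not suffice in general either. There is no conflict with the theorem on Hermite--Lorentz spaces: here $J$ is symmetric for $g_\alpha$, not skew, and it reverses the sign of the metric instead of preserving it.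

The second theorem says what remains true.

\begin{theorem}\label{thm:B}
Let $(M,g)$, $M=G/H$, be a homogeneous pseudo-Riemannian space with irreducible isotropy, on which $G$ acts effectively. Then one of the following holds.
\begin{enumerate}
\item[(a)] $M$ is flat and complete.
\item[(b)] $\mathfrak{g}$ is semisimple, its Killing form $B$ is nondegenerate on $\mathfrak{h}$, and on $\mathfrak{m}=\mathfrak{h}^{\perp_B}\cong T_oM$ we have $g_o=B(A\,\cdot,\cdot)$ with $A\in\mathrm{End}_{\mathfrak{h}}(\mathfrak{m})$. Either $A=\alpha_1\in\mathbb{R}^*$ and $M$ is complete, or $A=\alpha_1+\alpha_2J$ with $\alpha_1,\alpha_2\in\mathbb{R}$, $\alpha_2\neq0$, where $J\in\mathrm{End}_{\mathfrak{h}}(\mathfrak{m})$ satisfies $J^2=-1$ and is symmetric for $B$ and for $g_o$; in the latter case $g$ has neutral signature.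
\end{enumerate}
\end{theorem}

Here $\mathrm{End}_{\mathfrak{h}}(\mathfrak{m})$ is the algebra of real linear endomorphisms of $\mathfrak{m}$ that commute with the action of $\mathfrak{h}$.

\begin{corollary}\label{cor:sig}
Every homogeneous pseudo-Riemannian space with irreducible isotropy and signature $(k,l)$, $k\neq l$, is complete.
\end{corollary}

Section~\ref{sec:geodesics} reduces the geodesic equation to a quadratic differential equation on $T_oM$ and isolates a mechanism of blow-up, first on $\mathsf{SL}(2,\mathbb{R})$. We prove Theorem~\ref{thm:B} next, in Section~\ref{sec:structure}, because it tells us where to look for a counterexample. Sections~\ref{sec:spaces}--\ref{sec:blowup} prove Theorem~\ref{thm:A}.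

\section{Geodesics on reductive homogeneous spaces}\label{sec:geodesics}

Let $M=G/H$ be \emph{reductive}: $\mathfrak{g}=\mathfrak{h}\oplus\mathfrak{m}$ with $\mathfrak{m}$ an $\mathrm{Ad}(H)$-invariant subspace. Subscripts $\mathfrak{h}$, $\mathfrak{m}$ denote the components in this sum. The map $x\mapsto\frac{d}{dt}\big|_{0}\exp(tx)o$ identifies $\mathfrak{m}$ with $T_oM$; the isotropy representation becomes $\mathrm{Ad}(h)|_{\mathfrak{m}}$, and $G$-invariant metrics on $M$ correspond to $\mathrm{Ad}(H)$-invariant nondegenerate symmetric forms $\langle\cdot,\cdot\rangle$ on $\mathfrak{m}$. Fix such a form. For a curve $\gamma$ in $G$ we write $\gamma^{-1}\dot\gamma\in\mathfrak{g}$ for the velocity carried to the identity by left translation. The velocity of $\gamma(t)o$ is the image of $(\gamma^{-1}\dot\gamma)_{\mathfrak{m}}\in T_oM$ under the isometry $\gamma(t)$. So if we lift a curve of $M$ to $G$ in such a way that $\gamma^{-1}\dot\gamma$ stays in $\mathfrak{m}$, its velocity is recorded by a curve in the fixed vector space $\mathfrak{m}$.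

\begin{lemma}\label{lem:geo}
Let $\gamma:I\to G$ be a smooth curve with $x(t)=\gamma^{-1}\dot\gamma\in\mathfrak{m}$. Then $\gamma(t)o$ is a geodesic if and only if
\begin{equation}\label{eq:geo}
\langle\dot x,y\rangle=\langle x,[x,y]_{\mathfrak{m}}\rangle\qquad\text{for all }y\in\mathfrak{m}.
\end{equation}
The metric is complete if and only if all maximal solutions of \eqref{eq:geo} are defined on $\mathbb{R}$.
\end{lemma}

Since $\langle\cdot,\cdot\rangle$ is nondegenerate, \eqref{eq:geo} is an ordinary differential equation $\dot x=\mathcal{Q}(x)$ with $\mathcal{Q}:\mathfrak{m}\to\mathfrak{m}$ homogeneous quadratic.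

\begin{proof}
The first variation of the energy $\frac12\int g(\dot\sigma,\dot\sigma)\,dt$ along a compactly supported field $Y$ is $-\int g(\nabla_t\dot\sigma,Y)\,dt$. As $g$ is nondegenerate, $\sigma$ is a geodesic if and only if the first variation vanishes for all such $Y$. Along $\sigma=\gamma o$ these fields are the images under $\gamma(t)$ of compactly supported functions $y:I\to\mathfrak{m}$, and the field given by $y$ is the variation field of $\gamma(s,t)o$, where $\gamma(s,t)=\gamma(t)\exp(sy(t))$. Put $\omega_t=\gamma^{-1}\partial_t\gamma$ and $\omega_s=\gamma^{-1}\partial_s\gamma$. The Maurer--Cartan equation reads $\partial_s\omega_t-\partial_t\omega_s=[\omega_t,\omega_s]$, and at $s=0$ we have $\omega_t=x$, $\omega_s=y$; hence $\partial_s\omega_t|_{s=0}=\dot y+[x,y]$. The energy density is $\frac12\langle(\omega_t)_{\mathfrak{m}},(\omega_t)_{\mathfrak{m}}\rangle$, so the first variation is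
\[
\int\langle x,\dot y+[x,y]_{\mathfrak{m}}\rangle\,dt=\int\bigl(-\langle\dot x,y\rangle+\langle x,[x,y]_{\mathfrak{m}}\rangle\bigr)\,dt .
\]
It vanishes for all $y$ if and only if \eqref{eq:geo} holds.

For the second statement we use the following fact: for a smooth curve $\xi:I\to\mathfrak{g}$ with $0\in I$, the equation $\gamma^{-1}\dot\gamma=\xi$, $\gamma(0)=1$, has a solution on all of $I$, and so has $\dot\gamma\gamma^{-1}=\xi$. Indeed, on a compact subinterval the solutions that start at the identity at time $t_0$ exist for a time bounded below independently of $t_0$, and translation moves the starting point anywhere.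

Every geodesic is a translate of one with $\sigma(0)=o$. Fix $v\in\mathfrak{m}=T_oM$, and compare the maximal geodesic $\sigma$ with $\dot\sigma(0)=v$ and the maximal solution $x$ of \eqref{eq:geo} with $x(0)=v$. Solving $\gamma^{-1}\dot\gamma=x$ gives a geodesic with initial velocity $v$ on the domain of $x$, so this domain lies in that of $\sigma$. Conversely, let $I$ be the domain of $\sigma$. The principal bundle $G\to G/H$ pulled back to the interval $I$ is trivial, so $\sigma=\eta o$ for a smooth $\eta:I\to G$ with $\eta(0)=1$. Let $\xi=\eta^{-1}\dot\eta$, solve $\dot hh^{-1}=-\xi_{\mathfrak{h}}$ in $H$ on $I$, and put $\gamma=\eta h$. Then $\gamma o=\sigma$ and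
\[
\gamma^{-1}\dot\gamma=\mathrm{Ad}(h^{-1})(\xi+\dot hh^{-1})=\mathrm{Ad}(h^{-1})\xi_{\mathfrak{m}}\in\mathfrak{m},
\]
by the $\mathrm{Ad}(H)$-invariance of $\mathfrak{m}$. By the first part, $\gamma^{-1}\dot\gamma$ solves \eqref{eq:geo} on $I$. The two domains coincide.
\end{proof}

A quadratic equation $\dot x=\mathcal{Q}(x)$ blows up as soon as $\mathcal{Q}$ maps a vector to a nonzero multiple of itself, since on the line through that vector the equation becomes $\dot f=cf^2$. Here is the mechanism in dimension three.

\begin{example}\label{ex:sl2}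
Let $G=\mathsf{SL}(2,\mathbb{R})$, $H=\{1\}$, $\mathfrak{m}=\mathfrak{g}$, with the basis $\mathsf{h},\mathsf{e},\mathsf{f}$ such that $[\mathsf{h},\mathsf{e}]=2\mathsf{e}$, $[\mathsf{h},\mathsf{f}]=-2\mathsf{f}$, $[\mathsf{e},\mathsf{f}]=\mathsf{h}$. Let $\langle\mathsf{h},\mathsf{f}\rangle=\langle\mathsf{e},\mathsf{e}\rangle=1$, all other products of basis vectors being $0$; this form is Lorentzian. Try $x(t)=-f(t)\mathsf{h}$ in \eqref{eq:geo}. For $y=\mathsf{h}$ and $y=\mathsf{e}$ both sides vanish, because $\langle\mathsf{h},\mathsf{h}\rangle=\langle\mathsf{h},\mathsf{e}\rangle=0$. For $y=\mathsf{f}$ we get $-\dot f=f^2\langle\mathsf{h},-2\mathsf{f}\rangle=-2f^2$. The solution $f(t)=1/(1-2t)$ blows up at $t=\frac12$, so the left-invariant metric is incomplete. The vector $\mathsf{h}$ had to be lightlike: taking $y=x$ in \eqref{eq:geo} shows that $\langle x,x\rangle$ is constant.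
\end{example}

With trivial isotropy every form on $\mathfrak{g}$ is allowed, and we chose one to suit the vector $\mathsf{h}$. Irreducible isotropy leaves very little choice. To exploit this we compare the metric with a form that is invariant under all of $G$.

\begin{lemma}\label{lem:euler}
Let $B$ be an $\mathrm{Ad}(G)$-invariant symmetric form on $\mathfrak{g}$ with $B(\mathfrak{h},\mathfrak{m})=0$, nondegenerate on $\mathfrak{m}$, and write $\langle x,y\rangle=B(Ax,y)$ with $A$ an invertible endomorphism of $\mathfrak{m}$. Then \eqref{eq:geo} is equivalent to $A\dot x=[Ax,x]_{\mathfrak{m}}$. If $A$ is a real scalar, the metric is complete. If $A=\alpha_1+\alpha_2J$ with $\alpha_1,\alpha_2\in\mathbb{R}$ and $J$ an endomorphism of $\mathfrak{m}$, then \eqref{eq:geo} is equivalent to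
\begin{equation}\label{eq:euler}
A\dot x=\alpha_2\,[Jx,x]_{\mathfrak{m}}.
\end{equation}
\end{lemma}

\begin{proof}
For $y\in\mathfrak{m}$, the orthogonality of $\mathfrak{h}$ and $\mathfrak{m}$ and the invariance of $B$ give
\[
\langle x,[x,y]_{\mathfrak{m}}\rangle=B(Ax,[x,y])=B([Ax,x],y)=B([Ax,x]_{\mathfrak{m}},y),
\]
while $\langle\dot x,y\rangle=B(A\dot x,y)$. As $B$ is nondegenerate on $\mathfrak{m}$, the first claim follows. If $A$ is scalar, then $[Ax,x]=0$, the solutions are constant, and the geodesics through $o$ are the curves $\exp(tx)o$. If $A=\alpha_1+\alpha_2J$, then $[Ax,x]=\alpha_2[Jx,x]$.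
\end{proof}

When $J^2=-1$, the algebra $\mathbb{R}[J]$ is a copy of $\mathbb{C}$; for $\lambda=\lambda_1+\lambda_2J$ put $|\lambda|^2=\lambda_1^2+\lambda_2^2$. It is then enough that the right side of \eqref{eq:euler} map a vector to a nonzero \emph{complex} multiple of itself, and this condition does not depend on $\alpha_1,\alpha_2$.

\begin{proposition}\label{prop:criterion}
In Lemma~\ref{lem:euler} let $A=\alpha_1+\alpha_2J$ with $J^2=-1$ and $\alpha_2\neq0$.
\begin{enumerate}
\item[(i)] If $[Jx,x]_{\mathfrak{m}}=0$ for all $x\in\mathfrak{m}$, the metric is complete.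
\item[(ii)] If $[Jx_0,x_0]_{\mathfrak{m}}=\nu x_0\neq0$ for some $x_0\in\mathfrak{m}$ and $\nu\in\mathbb{R}[J]$, the metric is incomplete.
\end{enumerate}
\end{proposition}

\begin{proof}
In case (i), equation \eqref{eq:euler} reads $\dot x=0$. For (ii), let $\lambda=\lambda_1+\lambda_2J$. Then
\begin{equation}\label{eq:homog}
[J\lambda x,\lambda x]=[\lambda_1Jx-\lambda_2x,\ \lambda_1x+\lambda_2Jx]=\lambda_1^2[Jx,x]-\lambda_2^2[x,Jx]=|\lambda|^2[Jx,x].
\end{equation}
Put $\mu=\alpha_2A^{-1}\nu$, a nonzero element of $\mathbb{R}[J]$, and $x(t)=f(t)\mu x_0$ with $f(t)=1/(1-|\mu|^2t)$, so that $\dot f=|\mu|^2f^2$. Then $A\dot x=\dot f\,\alpha_2\nu x_0$, and by \eqref{eq:homog} also $\alpha_2[Jx,x]_{\mathfrak{m}}=\alpha_2f^2|\mu|^2\nu x_0$. So $x$ solves \eqref{eq:euler} and blows up at $t=|\mu|^{-2}$. Lemma~\ref{lem:geo} gives incompleteness.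
\end{proof}

\section{What irreducibility forces}\label{sec:structure}

We prove Theorem~\ref{thm:B}. The point is to reach the setting of Lemma~\ref{lem:euler}: a priori $G/H$ is not reductive and $\mathfrak{g}$ has no invariant form to compare $g_o$ with. We use the following standard facts on finite-dimensional real Lie algebras and their finite-dimensional representations.
\begin{enumerate}
\item[(F1)] A Lie algebra without nonzero abelian ideals is semisimple, and its Killing form is nondegenerate.
\item[(F2)] A Lie algebra $\mathfrak{h}$ with a faithful irreducible representation is reductive: $\mathfrak{h}=\mathfrak{s}\oplus\mathfrak{z}$ with $\mathfrak{s}=[\mathfrak{h},\mathfrak{h}]$ semisimple and $\mathfrak{z}$ the center.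
\item[(F3)] The trace form $(x,y)\mapsto\mathrm{tr}(\pi(x)\pi(y))$ of a faithful representation $\pi$ of a semisimple Lie algebra is nondegenerate (its radical is an ideal, solvable by Cartan's criterion).
\item[(F4)] If $\mathfrak{h}$ acts irreducibly on a real vector space $\mathcal{V}$, every $T\in\mathrm{End}_{\mathfrak{h}}(\mathcal{V})$ is either a real scalar or of the form $\alpha_1+\alpha_2I$ with $\alpha_2\neq0$, $I\in\mathrm{End}_{\mathfrak{h}}(\mathcal{V})$, $I^2=-1$. (By Schur's lemma $\mathrm{End}_{\mathfrak{h}}(\mathcal{V})$ is a division algebra, so the minimal polynomial of $T$ is irreducible over $\mathbb{R}$, of degree $1$ or $2$.)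
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The orbits of the identity component of $G$ are open and $M$ is connected, so we may replace $G$ by its identity component; $\mathfrak{g}$ and $\mathfrak{h}$ do not change. Let $\rho$ be the isotropy representation of $\mathfrak{h}$ on $\mathcal{V}=\mathfrak{g}/\mathfrak{h}=T_oM$, induced by the bracket. An isometry of a connected pseudo-Riemannian manifold that fixes $o$ with trivial differential is the identity. Since $G$ acts effectively, $H$ acts faithfully on $T_oM$, and $\rho$ is faithful. Consequently $\mathfrak{h}$ contains no nonzero ideal of $\mathfrak{g}$: such an ideal $\mathfrak{i}$ satisfies $[\mathfrak{i},\mathfrak{g}]\subset\mathfrak{h}$, that is, $\rho(\mathfrak{i})=0$.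

\medskip\noindent\emph{Case (a): $\mathfrak{g}$ has a nonzero abelian ideal $\mathfrak{a}$.}
The image of $\mathfrak{a}$ in $\mathcal{V}$ is $\mathfrak{h}$-invariant, and nonzero because $\mathfrak{a}\not\subset\mathfrak{h}$. By irreducibility it is all of $\mathcal{V}$. An element of $\mathfrak{a}\cap\mathfrak{h}$ commutes with $\mathfrak{a}$, hence acts trivially on $\mathcal{V}$, hence is $0$. So $\mathfrak{a}\to T_oM$ is an isomorphism. The connected subgroup $\mathcal{A}=\exp\mathfrak{a}$ is normal in $G$ and its orbit $\mathcal{A}o$ is open. Every orbit $\mathcal{A}ko=k\mathcal{A}o$, $k\in G$, is then open, and $\mathcal{A}o=M$ by connectedness. The map $\pi:\mathfrak{a}\to M$, $v\mapsto\exp(v)o$, is surjective and satisfies $\pi(v+w)=\exp(v)\pi(w)$. Its differential is invertible at $0$, hence everywhere, and $\pi^*g$ is invariant under translations, that is, has constant coefficients. This metric is flat, and its geodesics are the affine lines $t\mapsto v+tw$. Since $\pi$ is a surjective local isometry, $M$ is flat and every tangent vector of $M$ is the initial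 velocity of a geodesic $\pi(v+tw)$ defined on $\mathbb{R}$. This case includes $\mathfrak{h}=0$, where irreducibility means $\dim M=1$.

\medskip\noindent\emph{Case (b): $\mathfrak{g}$ has no nonzero abelian ideal.}
By (F1), $\mathfrak{g}$ is semisimple; let $B$ be its Killing form. We show that $B$ is nondegenerate on $\mathfrak{h}$. Write $\mathfrak{h}=\mathfrak{s}\oplus\mathfrak{z}$ by (F2). On $\mathfrak{s}$, $B$ is the trace form of the faithful representation $\mathrm{ad}_{\mathfrak{g}}|_{\mathfrak{s}}$, so it is nondegenerate by (F3). Next, $B(\mathfrak{z},\mathfrak{s})=B(\mathfrak{z},[\mathfrak{s},\mathfrak{s}])=B([\mathfrak{z},\mathfrak{s}],\mathfrak{s})=0$. The center is where the metric is needed. Let $0\neq\zeta\in\mathfrak{z}$. Then $\rho(\zeta)$ is a nonzero element of $\mathrm{End}_{\mathfrak{h}}(\mathcal{V})$, and it is skew for $g_o$, so its trace is $0$. A nonzero scalar has nonzero trace, so $\rho(\zeta)=\alpha_1+\alpha_2I$ as in (F4). The eigenvalues $\pm i$ of the real endomorphism $I$ have equal multiplicities, so $\mathrm{tr}\,I=0$ and $\alpha_1=0$.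 Since $\mathrm{ad}\,\zeta$ vanishes on $\mathfrak{h}$ and induces $\rho(\zeta)$ on $\mathfrak{g}/\mathfrak{h}$,
\[
B(\zeta,\zeta)=\mathrm{tr}_{\mathcal{V}}\,\rho(\zeta)^2=-\alpha_2^2\dim\mathcal{V}<0 .
\]
Thus $B$ is negative definite on $\mathfrak{z}$, and nondegenerate on the orthogonal sum $\mathfrak{s}\oplus\mathfrak{z}$.

It follows that $\mathfrak{g}=\mathfrak{h}\oplus\mathfrak{m}$ with $\mathfrak{m}=\mathfrak{h}^{\perp_B}$, that $B$ is nondegenerate on $\mathfrak{m}$, and that $\mathfrak{m}$ is $\mathrm{Ad}(H)$-invariant, because $B$ and $\mathfrak{h}$ are. Write $g_o=B(A\,\cdot,\cdot)$ on $\mathfrak{m}\cong\mathcal{V}$. The endomorphism $A$ is invertible, $B$-symmetric, and commutes with $\mathfrak{h}$ because both forms are invariant. Apply (F4). If $A$ is a real scalar, $M$ is complete by Lemma~\ref{lem:euler}. Otherwise $A=\alpha_1+\alpha_2J$ with $\alpha_2\neq0$ and $J^2=-1$. Then $J=(A-\alpha_1)/\alpha_2$ is $B$-symmetric and commutes with $A$, so $g_o(Jx,y)=B(JAx,y)=B(Ax,Jy)=g_o(x,Jy)$. Hence $g_o(Jx,Jy)=-g_o(x,y)$: the isomorphism $J$ exchanges positive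 and negative definite subspaces, and the signature is neutral.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sig}]
Dividing $G$ by the kernel of its action on $M$ does not change the image of $\mathfrak{h}$ in $\mathfrak{gl}(T_oM)$, so we may assume that the action is effective. For $k\neq l$ the last alternative of Theorem~\ref{thm:B} is excluded, and the others give completeness.
\end{proof}

A counterexample must therefore have $A=\alpha_1+\alpha_2J$ with $\alpha_2\neq0$. This is not sufficient. By Proposition~\ref{prop:criterion}(i) the metric is still complete if $[\mathfrak{m},\mathfrak{m}]\subset\mathfrak{h}$, as for symmetric spaces, and also if $\mathfrak{g}$, $\mathfrak{h}$ are complex Lie algebras and $J$ is multiplication by $i$, for then $[Jx,x]=i[x,x]=0$. To see what is needed, split the complexification of $\mathfrak{m}$ into the eigenspaces $U$ and $U'=\overline{U}$ of $J$ for the eigenvalues $i$ and $-i$. Every $x\in\mathfrak{m}$ is $u+\bar u$ with $u\in U$, and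
\begin{equation}\label{eq:Jxx}
[Jx,x]=[iu-i\bar u,\,u+\bar u]=2i\,[u,\bar u].
\end{equation}
Since $J$ is $B$-symmetric, $U$ and $U'$ are $B$-orthogonal. So we look for a complex semisimple algebra $\mathfrak{g}_{\mathbb{C}}=\mathfrak{h}_{\mathbb{C}}\oplus U\oplus U'$, an orthogonal sum with $U,U'$ irreducible $\mathfrak{h}_{\mathbb{C}}$-modules, such that $[U,U']\not\subset\mathfrak{h}_{\mathbb{C}}$, and for a real form that exchanges $U$ and $U'$. The tensor product embedding $\mathfrak{so}(n,\mathbb{C})\oplus\mathfrak{so}(n,\mathbb{C})\subset\mathfrak{so}(n^2,\mathbb{C})$ has this shape, and the real form that exchanges the two tensor factors is the pair of Theorem~\ref{thm:A}.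

\section{The spaces $M_n$ and their invariant metrics}\label{sec:spaces}

From now on $n=3$ or $n\geq5$.

\subsection*{Coordinates}
In an orthonormal basis a real skew matrix has imaginary eigenvalues. We want a real element of $\mathfrak{so}(n,\mathbb{C})$ with real eigenvalues, whose eigenvectors in the adjoint action are real matrices as well, so that complex conjugation acts only on coefficients. We therefore use another basis. Let $V=\mathbb{C}^n$ with basis $e_1,\dots,e_n$ and the complex symmetric bilinear form $b$ given by
\[
b(e_1,e_3)=b(e_2,e_2)=1,\qquad b(e_j,e_j)=1\quad(j\geq4),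
\]
all other products of basis vectors being $0$. A bar on a vector or an endomorphism of $V$ denotes conjugation of coordinates or matrix entries. The Gram matrix $Q$ of $b$ is real, so the bar preserves $\mathsf{SO}(V,b)$, the Lie algebra $\mathfrak{so}=\mathfrak{so}(V,b)$ of $b$-skew endomorphisms, and the space $\mathrm{Sym}_0$ of trace-free $b$-symmetric endomorphisms. Let $e_{ij}$ be the matrix unit that sends $e_j$ to $e_i$ and the other basis vectors to $0$. For $i,j\leq3$ we have $b(e_i,e_j)=\delta_{i,4-j}$, so the $b$-adjoint of $e_{ij}$ is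
\begin{equation}\label{eq:adjoint}
e_{ij}^*=e_{4-j,\,4-i}\qquad(i,j\leq3).
\end{equation}

On $\mathcal{T}=V\otimes_{\mathbb{C}}V$ consider the form $\beta=b\otimes b$ and the antilinear involution $c(v\otimes w)=\bar w\otimes\bar v$, which satisfies $\beta(c\xi,c\eta)=\overline{\beta(\xi,\eta)}$. Let $\mathcal{T}_{\mathbb{R}}$ be the fixed set of $c$, so that $\mathcal{T}=\mathcal{T}_{\mathbb{R}}\oplus i\mathcal{T}_{\mathbb{R}}$ and $\beta$ is real on $\mathcal{T}_{\mathbb{R}}$. The operators $O\otimes\bar O$, $O\in\mathsf{SO}(V,b)$, preserve $\beta$ and commute with $c$.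

This is the representation of Theorem~\ref{thm:A}. Indeed, identify $v\otimes w$ with the matrix $vw^{\mathsf{T}}$. Then $c(X)=\bar X^{\mathsf{T}}$, so $\mathcal{T}_{\mathbb{R}}$ consists of the Hermitian matrices; $O\otimes\bar O$ acts by $X\mapsto OX\bar O^{\mathsf{T}}$; and $\beta(X,Y)=\mathrm{tr}(QXQY^{\mathsf{T}})$. Since $b$ has an orthonormal basis over $\mathbb{C}$, we can write $Q=P^{\mathsf{T}}P$ with $P\in\mathrm{GL}(n,\mathbb{C})$; as $Q$ is real, also $Q=\bar P^{\mathsf{T}}\bar P$. Then $O\mapsto POP^{-1}$ is an isomorphism of $\mathsf{SO}(V,b)$ onto $\mathsf{SO}(n,\mathbb{C})$, the map $X\mapsto X'=PX\bar P^{\mathsf{T}}$ preserves Hermitian matrices and intertwines the two actions, and $\mathrm{tr}(X'Y'^{\mathsf{T}})=\mathrm{tr}(P^{\mathsf{T}}PX\bar P^{\mathsf{T}}\bar PY^{\mathsf{T}})=\beta(X,Y)$. In particular $\beta$ has signature $(p,q)$ on $\mathcal{T}_{\mathbb{R}}$. We may thus take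
\[
G=\mathsf{SO}_0(\mathcal{T}_{\mathbb{R}},\beta),\qquad H=\{O\otimes\bar O:\ O\in\mathsf{SO}(V,b)\},
\]
where elements of $G$ are extended complex linearly to $\mathcal{T}$. The group $H$ is connected, because $\mathsf{SO}(n,\mathbb{C})$ is, so $H\subset G$.

\begin{lemma}\label{lem:groups}
$H$ is closed in $G$, the kernel of $O\mapsto O\otimes\bar O$ is $\{1\}$ for $n$ odd and $\{\pm1\}$ for $n$ even, and $G$ acts effectively on $G/H$.
\end{lemma}

\begin{proof}
For the operator norms defined by the Hermitian products that make the bases $e_i$ and $e_i\otimes e_j$ orthonormal, $\|O\otimes\bar O\|=\|O\|^2$. If $O_k\otimes\bar O_k$ converges, then $O_k$ is bounded, a subsequence converges to some $O$ in the closed group $\mathsf{SO}(V,b)$, and the limit is $O\otimes\bar O\in H$.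

Suppose that $O\otimes\bar O=\epsilon$ is a scalar. From $Ov\otimes\bar Ow=\epsilon\,v\otimes w$ we see that every $v$ is an eigenvector of $O$, so $O=\lambda$ is a scalar and $\epsilon=|\lambda|^2$. Membership in $\mathsf{SO}(V,b)$ means $\lambda^2=1$ and $\lambda^n=1$. This gives the kernel, and shows that $-1\notin H$.

Let $K\subset H$ be the kernel of the action of $G$ on $G/H$, a closed normal subgroup of $G$. Its Lie algebra is an ideal of $\mathfrak{so}(p,q)$, which is simple because $p+q=n^2\geq9$, and it is a proper ideal because $\dim H\leq n(n-1)<\dim G$; so it is $0$. A discrete normal subgroup of a connected group is central. A central element of $G$ commutes with $\mathfrak{so}(\mathcal{T},\beta)$, which acts irreducibly on $\mathcal{T}$, so it is a scalar, equal to $\pm1$ since it preserves $\beta$. As $-1\notin H$, $K$ is trivial.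
\end{proof}

\subsection*{The reductive decomposition}
Let $\mathfrak{g}_{\mathbb{C}}=\mathfrak{so}(\mathcal{T},\beta)$. For an endomorphism $X$ of $\mathcal{T}$ put $\overline{X}=cXc$. This is an antilinear automorphism of $\mathfrak{g}_{\mathbb{C}}$; its fixed points are the elements that preserve $\mathcal{T}_{\mathbb{R}}$, and they form the Lie algebra $\mathfrak{g}$ of $G$. For endomorphisms $a,s$ of $V$ we have $c(a\otimes s)c(v\otimes w)=c(a\bar w\otimes s\bar v)=\bar sv\otimes\bar aw$, so
\begin{equation}\label{eq:bar}
\overline{a\otimes s}=\bar s\otimes\bar a .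
\end{equation}
Now $\mathrm{End}(\mathcal{T})=\mathrm{End}(V)\otimes\mathrm{End}(V)$ with $\mathrm{End}(V)=\mathfrak{so}\oplus\mathbb{C}1\oplus\mathrm{Sym}_0$, and the $\beta$-adjoint of $a\otimes s$ is $a^*\otimes s^*$. The skew part is spanned by the products of a skew and a symmetric factor:
\[
\mathfrak{g}_{\mathbb{C}}=\mathfrak{h}_{\mathbb{C}}\oplus U\oplus U',\qquad
\mathfrak{h}_{\mathbb{C}}=\mathfrak{so}\otimes1\oplus1\otimes\mathfrak{so},\quad U=\mathfrak{so}\otimes\mathrm{Sym}_0,\quad U'=\mathrm{Sym}_0\otimes\mathfrak{so}.
\]
By \eqref{eq:bar} the bar preserves $\mathfrak{h}_{\mathbb{C}}$ and exchanges $U$ and $U'$. Its fixed set in $\mathfrak{h}_{\mathbb{C}}$ is $\{a\otimes1+1\otimes\bar a:a\in\mathfrak{so}\}$, which is the Lie algebra $\mathfrak{h}$ of $H$, and its fixed set in $U\oplus U'$ is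
\[
\mathfrak{m}=\{u+\bar u:\ u\in U\}.
\]
So $\mathfrak{g}=\mathfrak{h}\oplus\mathfrak{m}$. Conjugation by $O\otimes\bar O$ sends $a\otimes s$ to $OaO^{-1}\otimes\bar Os\bar O^{-1}$; it preserves $U$ and $U'$, acts complex linearly, and commutes with the bar. Hence $\mathfrak{m}$ is $\mathrm{Ad}(H)$-invariant, and
\[
J(u+\bar u)=iu+\overline{iu}=iu-i\bar u
\]
defines an endomorphism of $\mathfrak{m}$ with $J^2=-1$ that commutes with $\mathrm{Ad}(H)$. This is the invariant almost complex structure mentioned in the introduction. The real isomorphism $\mathfrak{m}\to U$, $u+\bar u\mapsto u$, turns $J$ into multiplication by $i$.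

Let $B(X,Y)=\mathrm{tr}(XY)$ on $\mathfrak{g}_{\mathbb{C}}$. It is nondegenerate, equal to the Killing form divided by $n^2-2$, and $B(\overline X,\overline Y)=\overline{B(X,Y)}$; in particular $B$ is real on $\mathfrak{g}$. We have $B(a\otimes s,a'\otimes s')=\mathrm{tr}(aa')\,\mathrm{tr}(ss')$. The three summands of $\mathrm{End}(V)$ are mutually orthogonal for the trace form: elements of $\mathfrak{so}$ and $\mathrm{Sym}_0$ are trace-free, and $\mathrm{tr}(as)=\mathrm{tr}((as)^*)=-\mathrm{tr}(sa)$ vanishes for $a$ skew and $s$ symmetric. Therefore $\mathfrak{h}_{\mathbb{C}}$, $U$, $U'$ are mutually $B$-orthogonal, and $B$ is nondegenerate on each of them.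

For $\alpha=\alpha_1+i\alpha_2\in\mathbb{C}^*$ put $A=\alpha_1+\alpha_2J$, which corresponds to $u\mapsto\alpha u$, and
\begin{equation}\label{eq:metric}
g_\alpha(u+\bar u,v+\bar v)=B\bigl(A(u+\bar u),v+\bar v\bigr)=\alpha B(u,v)+\overline{\alpha B(u,v)}=2\,\mathrm{Re}\bigl(\alpha B(u,v)\bigr).
\end{equation}
This form on $\mathfrak{m}$ is symmetric and $\mathrm{Ad}(H)$-invariant. It is nondegenerate: if it vanishes for all $v$, replacing $v$ by $iv$ gives $\alpha B(u,v)=0$ for all $v$, so $u=0$. The case $\alpha=1$ shows that $B$ is nondegenerate on $\mathfrak{m}$. Replacing $u,v$ by $iu,iv$ reverses the sign of $g_\alpha$, so the signature is neutral. We also write $g_\alpha$ for the corresponding $G$-invariant metric on $G/H$; for real $\alpha$ it is $\alpha B|_{\mathfrak{m}}$.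

\section{Irreducibility of the isotropy}\label{sec:irreducible}

Under $\mathfrak{m}\cong U$, the element $a\otimes1+1\otimes\bar a$ of $\mathfrak{h}$ acts by
\[
\rho(a)=L(a)+R(\bar a),\qquad L(a)(a'\otimes s)=[a,a']\otimes s,\qquad R(a)(a'\otimes s)=a'\otimes[a,s].
\]
Irreducibility over $\mathbb{C}$ is standard representation theory. Irreducibility over $\mathbb{R}$ is stronger, since a complex irreducible module may be the complexification of a real one. The obstruction is an antilinear map commuting with the action.

\begin{lemma}\label{lem:realirr}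
Let a real Lie algebra $\mathfrak{h}$ act by complex linear maps on a finite-dimensional complex vector space $U$. Assume that $U$ has no proper nonzero invariant complex subspace and that no nonzero antilinear map $U\to U$ commutes with $\mathfrak{h}$. Then $U$ is irreducible over $\mathbb{R}$, and the real linear maps that commute with $\mathfrak{h}$ are the complex scalars.
\end{lemma}

\begin{proof}
Let $W$ be a real invariant subspace, $W\neq0,U$. The subspaces $W\cap iW\neq U$ and $W+iW\neq0$ are complex and invariant, so $W\cap iW=0$ and $W+iW=U$. Then $w+iw'\mapsto w-iw'$ ($w,w'\in W$) is a nonzero antilinear map commuting with $\mathfrak{h}$, a contradiction. If $T$ is real linear and commutes with $\mathfrak{h}$, so do its complex linear part $\frac12(T-iTi)$ and its antilinear part $\frac12(T+iTi)$. The second vanishes by assumption, and the first is a scalar by Schur's lemma over $\mathbb{C}$.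
\end{proof}

\begin{lemma}\label{lem:hyp}
The $\mathfrak{h}$-module $U=\mathfrak{so}\otimes\mathrm{Sym}_0$ satisfies the hypotheses of Lemma~\ref{lem:realirr}.
\end{lemma}

\begin{proof}
Since $\rho(ia)=iL(a)-iR(\bar a)$, the two halves of $\rho$ can be recovered from it:
\begin{equation}\label{eq:LR}
\tfrac12\bigl(\rho(a)-i\rho(ia)\bigr)=L(a),\qquad \tfrac12\bigl(\rho(a)+i\rho(ia)\bigr)=R(\bar a).
\end{equation}
So a complex $\rho(\mathfrak{h})$-invariant subspace is invariant under all $L(a)$ and $R(a)$. For $n=3$ and $n\geq5$ the algebra $\mathfrak{so}(n,\mathbb{C})$ is simple, so its adjoint module is irreducible. The module $\mathrm{Sym}_0$ is that of harmonic quadratic polynomials, irreducible for $n\geq3$. By Burnside's theorem, the operators of an irreducible complex representation generate, with the identity, the full endomorphism algebra. Hence the $L(a)$, $R(a)$ and $1$ generate $\mathrm{End}(\mathfrak{so})\otimes\mathrm{End}(\mathrm{Sym}_0)=\mathrm{End}(U)$, and $U$ is irreducible over $\mathbb{C}$.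

Let $\theta\neq0$ be an antilinear map commuting with $\rho(\mathfrak{h})$. Its kernel and image are complex invariant subspaces, so $\theta$ is bijective. Moving $\theta$ past the factor $i$ in \eqref{eq:LR} changes the sign, so $\theta L(a)=R(\bar a)\theta$: the map $\theta$ exchanges the roles of the two factors of $U$. These are different modules, and one eigenvalue distinguishes them. Let $a_0=e_{11}-e_{33}$; it is real, and skew by \eqref{eq:adjoint}. If $R(a_0)u=\lambda u$ with $\lambda$ real and $u\neq0$, then $\theta L(a_0)\theta^{-1}u=\lambda u$, so $\theta^{-1}u$ is an eigenvector of $L(a_0)$ for $\lambda$. Now $e_{13}\in\mathrm{Sym}_0$ by \eqref{eq:adjoint} and $[a_0,e_{13}]=2e_{13}$, so $2$ is an eigenvalue of $R(a_0)$. The eigenvalues of $L(a_0)$ are those of $\mathrm{ad}\,a_0$ on $\mathfrak{so}\cong\Lambda^2V$, namely the sums of two different entries of the list $(1,0,-1,0,\dots,0)$. These are $0$ and $\pm1$, a contradiction.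
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, up to part (3)]
Lemma~\ref{lem:groups} gives the statements on $H_n$ and effectivity, and Lemmas~\ref{lem:realirr} and~\ref{lem:hyp} give irreducibility over $\mathbb{R}$; this proves (1). An invariant metric corresponds to a nondegenerate invariant form on $\mathfrak{m}$, which can be written $B(A\,\cdot,\cdot)$ with $A\in\mathrm{End}_{\mathfrak{h}}(\mathfrak{m})$ invertible. By Lemma~\ref{lem:realirr}, $A$ is multiplication by some $\alpha\in\mathbb{C}^*$ on $U$, so the form is $g_\alpha$. The other assertions of (2) were verified after \eqref{eq:metric}.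
\end{proof}

\begin{remark}
The value $n=4$ must be excluded in (1): $\mathfrak{so}(4,\mathbb{C})$ is the sum of two nonzero ideals $\mathfrak{a}_\pm$, and the subspaces $\mathfrak{a}_\pm\otimes\mathrm{Sym}_0$ of $U$ are invariant under $L$ and $R$.
\end{remark}

\section{An incomplete geodesic}\label{sec:blowup}

It remains to verify the hypothesis of Proposition~\ref{prop:criterion}(ii). Define $N:U\to U$ by $N(u)=2\,[u,\bar u]_U$, where the subscript denotes the component in $U$. For $x=u+\bar u$, the element $[Jx,x]_{\mathfrak{m}}$ is determined by its $U$-component, which is $iN(u)$ by \eqref{eq:Jxx}. We need a vector $u\neq0$ with $N(u)=\mu u$, $\mu\in\mathbb{C}^*$. Since $N(\lambda u)=|\lambda|^2N(u)$, the vector $u/\bar\mu$ is then fixed by $N$, so nothing is lost in solving $N(u)=u$.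

\subsection*{A formula for $N$}
Write $\{a,s\}=as+sa$. Let $a,a'\in\mathfrak{so}$ and $s,s'\in\mathrm{Sym}_0$. Substituting $as'=\frac12(\{a,s'\}+[a,s'])$, $s'a=\frac12(\{a,s'\}-[a,s'])$, $sa'=\frac12(\{s,a'\}+[s,a'])$, $a's=\frac12(\{s,a'\}-[s,a'])$, we obtain
\begin{equation}\label{eq:bracket}
[a\otimes s,\ s'\otimes a']=as'\otimes sa'-s'a\otimes a's=\tfrac12\{a,s'\}\otimes[s,a']+\tfrac12[a,s']\otimes\{s,a'\}.
\end{equation}
From $(as')^*=-s'a$ and $(s'a)^*=-as'$ it follows that the anticommutator of a skew and a symmetric endomorphism is skew, and that their commutator is symmetric; it is also trace-free. So the first term on the right of \eqref{eq:bracket} lies in $U$ and the second in $U'$. If $u=\sum_jc_j\,a_j\otimes s_j$ with $c_j\in\mathbb{C}$ and \emph{real} matrices $a_j\in\mathfrak{so}$, $s_j\in\mathrm{Sym}_0$, then $\bar u=\sum_k\bar c_k\,s_k\otimes a_k$ by \eqref{eq:bar}, and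
\begin{equation}\label{eq:N}
N(u)=\sum_{j,k}c_j\bar c_k\,\{a_j,s_k\}\otimes[s_j,a_k].
\end{equation}

\subsection*{A three-dimensional subspace preserved by $N$}
Already for $n=3$, $N(u)=u$ is a system in $15$ complex unknowns. Symmetry reduces it. The map $N$ commutes with $\mathrm{Ad}(H)$, so it preserves the space of vectors fixed by any subgroup of $H$. Take $n=3$ and the circle $O_\tau=\exp(i\tau a_0)$, for which $\bar O_\tau=O_{-\tau}$. If $[a_0,a]=ja$ and $[a_0,s]=ks$, then $O_\tau\otimes\bar O_\tau$ multiplies $a\otimes s$ by $e^{i\tau(j-k)}$, so the fixed vectors are spanned by the products with $j=k$. Put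
\[
\begin{array}{lll}
a_+=e_{12}-e_{23},\qquad & a_0=e_{11}-e_{33},\qquad & a_-=e_{21}-e_{32},\\[2pt]
s_+=e_{12}+e_{23},\qquad & s_0=e_{11}-2e_{22}+e_{33},\qquad & s_-=e_{21}+e_{32}.
\end{array}
\]
By \eqref{eq:adjoint}, $e_{12}^*=e_{23}$, $e_{21}^*=e_{32}$, $e_{11}^*=e_{33}$ and $e_{22}^*=e_{22}$, so $a_+,a_0,a_-\in\mathfrak{so}$ and $s_+,s_0,s_-\in\mathrm{Sym}_0$. For $n=3$, the matrices $a_+,a_0,a_-$ form a basis of $\mathfrak{so}$ of eigenvectors of $\mathrm{ad}\,a_0$ with eigenvalues $1,0,-1$, and $e_{13},s_+,s_0,s_-,e_{31}$ form one of $\mathrm{Sym}_0$ with eigenvalues $2,1,0,-1,-2$. The fixed space consists of the vectors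
\begin{equation}\label{eq:u}
u=x\,a_+\otimes s_++y\,a_0\otimes s_0+z\,a_-\otimes s_-,\qquad x,y,z\in\mathbb{C}.
\end{equation}
For larger $n$ the same six matrices, which vanish on $e_4,\dots,e_n$, still lie in $\mathfrak{so}$ and $\mathrm{Sym}_0$ and have the same products. The computation that follows is therefore valid for all $n\geq3$.

The rule $e_{ij}e_{kl}=\delta_{jk}e_{il}$ gives the following table.
\[
\begin{array}{cc|cc|cc}
a & s & as & sa & \{a,s\} & [s,a]\\ \hline
a_+ & s_+ & e_{13} & -e_{13} & 0 & -2e_{13}\\
a_+ & s_0 & -2e_{12}-e_{23} & e_{12}+2e_{23} & -a_+ & 3s_+\\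
a_+ & s_- & e_{11}-e_{22} & e_{22}-e_{33} & a_0 & -s_0\\
a_0 & s_+ & e_{12} & -e_{23} & a_+ & -s_+\\
a_0 & s_0 & e_{11}-e_{33} & e_{11}-e_{33} & 2a_0 & 0\\
a_0 & s_- & -e_{32} & e_{21} & a_- & s_-\\
a_- & s_+ & e_{22}-e_{33} & e_{11}-e_{22} & a_0 & s_0\\
a_- & s_0 & e_{21}+2e_{32} & -2e_{21}-e_{32} & -a_- & -3s_-\\
a_- & s_- & -e_{31} & e_{31} & 0 & 2e_{31}
\end{array}
\]
For $u$ as in \eqref{eq:u}, the three terms of \eqref{eq:N} with $j=k$ vanish, since $\{a_\pm,s_\pm\}=0$ and $[s_0,a_0]=0$. The other six are
\[
\begin{array}{ll}
x\bar y\,\{a_+,s_0\}\otimes[s_+,a_0]=x\bar y\;a_+\otimes s_+,\qquad & y\bar x\,\{a_0,s_+\}\otimes[s_0,a_+]=3y\bar x\;a_+\otimes s_+,\\[2pt]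
x\bar z\,\{a_+,s_-\}\otimes[s_+,a_-]=x\bar z\;a_0\otimes s_0,\qquad & z\bar x\,\{a_-,s_+\}\otimes[s_-,a_+]=-z\bar x\;a_0\otimes s_0,\\[2pt]
y\bar z\,\{a_0,s_-\}\otimes[s_0,a_-]=-3y\bar z\;a_-\otimes s_-,\qquad & z\bar y\,\{a_-,s_0\}\otimes[s_-,a_0]=-z\bar y\;a_-\otimes s_-.
\end{array}
\]
Hence
\begin{equation}\label{eq:Nxyz}
N(u)=(x\bar y+3y\bar x)\,a_+\otimes s_++(x\bar z-z\bar x)\,a_0\otimes s_0-(3y\bar z+z\bar y)\,a_-\otimes s_- .
\end{equation}

\subsection*{A fixed vector}

\begin{lemma}\label{lem:fixed}
Let $\varphi\in\mathbb{R}$ satisfy $e^{2i\varphi}=\frac13(1+2\sqrt2\,i)$, let $r=\frac{\sqrt3}{4}$ and $\sigma=\frac{1}{2\sqrt2}$. The vector $u_0$ given by \eqref{eq:u} with $x=re^{i\varphi}$, $y=i\sigma$, $z=re^{-i\varphi}$ satisfies $N(u_0)=u_0\neq0$.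
\end{lemma}

\begin{proof}
By \eqref{eq:Nxyz} we must solve
\[
x\bar y+3y\bar x=x,\qquad x\bar z-z\bar x=y,\qquad -3y\bar z-z\bar y=z .
\]
The second equation makes $y$ purely imaginary, and $y=0$ would force $x=z=0$; so let $y=i\sigma$ with $\sigma$ real and nonzero. The first equation becomes $3i\sigma\bar x=(1+i\sigma)x$ and the third $-3i\sigma\bar z=(1-i\sigma)z$. Equivalently,
\begin{equation}\label{eq:args}
\bar x=\tfrac13\bigl(1-i/\sigma\bigr)x,\qquad \bar z=\tfrac13\bigl(1+i/\sigma\bigr)z .
\end{equation}
As $x\neq0$ by the second equation, the factors must have modulus $1$, that is, $1+\sigma^{-2}=9$. We take $\sigma=\frac{1}{2\sqrt2}$. Then $\frac13(1\pm i/\sigma)=\frac13(1\pm2\sqrt2\,i)=e^{\pm2i\varphi}$, and \eqref{eq:args} holds for $x=re^{i\varphi}$, $z=re^{-i\varphi}$ with any real $r$. The second equation fixes $r$: since $\sin2\varphi=\frac{2\sqrt2}{3}$,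
\[
x\bar z-z\bar x=r^2\bigl(e^{2i\varphi}-e^{-2i\varphi}\bigr)=2ir^2\cdot\tfrac{2\sqrt2}{3},
\]
and for $r^2=\frac{3}{16}$ this equals $\frac{\sqrt2}{4}\,i=i\sigma=y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(3)]
The form $B$, the decomposition $\mathfrak{g}=\mathfrak{h}\oplus\mathfrak{m}$ and $A=\alpha_1+\alpha_2J$ satisfy the hypotheses of Lemma~\ref{lem:euler}. If $\alpha\in\mathbb{R}$, then $A$ is a real scalar and $g_\alpha$ is complete. Let $\alpha_2=\mathrm{Im}\,\alpha\neq0$ and $x_0=u_0+\bar u_0$. The $U$-component of $[Jx_0,x_0]_{\mathfrak{m}}$ is $iN(u_0)=iu_0$, so $[Jx_0,x_0]_{\mathfrak{m}}=Jx_0\neq0$. By Proposition~\ref{prop:criterion}(ii) with $\nu=J$, the metric $g_\alpha$ is incomplete.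
\end{proof}

Explicitly, in terms of $U$ the geodesic equation \eqref{eq:euler} is $\dot u=\kappa N(u)$ with $\kappa=i\alpha_2/\alpha$, and the solution found is $u(t)=\kappa u_0/(1-|\kappa|^2t)$, which blows up at $t=|\kappa|^{-2}$.

\begin{remark}
By \eqref{eq:bracket}, $[U,U']\subset U\oplus U'$, so in fact $[Jx_0,x_0]=Jx_0$: the vectors $x_0$ and $Jx_0$ span a two-dimensional nonabelian subalgebra of $\mathfrak{g}$ contained in $\mathfrak{m}$, as $\mathsf{h}$ and $\mathsf{e}$ do in Example~\ref{ex:sl2}. Moreover $B(u_0,u_0)=B(N(u_0),u_0)=2B([u_0,\bar u_0],u_0)=0$ by invariance of $B$, so by \eqref{eq:metric} this plane is totally isotropic for every $g_\alpha$, and the incomplete geodesic is lightlike. This agrees with the values in Lemma~\ref{lem:fixed}: from $\mathrm{tr}(a_+a_-)=\mathrm{tr}(s_+s_-)=\mathrm{tr}(a_0^2)=2$, $\mathrm{tr}(s_0^2)=6$ and the vanishing of the other traces, $B(u_0,u_0)=8xz+12y^2=\frac32-\frac32=0$.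
\end{remark}

\begin{thebibliography}{1}

\bibitem{KGZ}
F.~Kadi, M.~Guediri and A.~Zeghib,
\emph{On homogeneous Hermite-Lorentz spaces of low dimension},
arXiv:2203.13772 (2022).

\end{thebibliography}
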